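# Uniqueness of the self-similar $p$-energy on the Sierpiński carpet

## 1. A measure on code space and a seminorm at almost every code

Let $S=\{0,1,2\}^2\setminus\{(1,1)\}$ and $F_{(a,b)}(x)=\frac13x+\frac13(a,b)$. The planar Sierpiński carpet $K$ is the unique nonempty compact set with $K=\bigcup_{i\in S}F_i(K)$, and $m$ is its self-similar probability measure. Let $W_n=S^n$ and $\Sigma=S^{\mathbb N}$. For $w\in W_n$ put $F_w=F_{w_1}\circ\dots\circ F_{w_n}$ and $K_w=F_w(K)$, so $m(K_w)=8^{-n}$; $[w]\subset\Sigma$ is the cylinder of $w$; $[\omega]_n$ is the prefix of $\omega$ of length $n$ (also its cylinder); $\tau$ is the shift; $\pi:\Sigma\to K$ is the coding map. Fix $p\in(1,\infty)$, once and for all.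

Suppose we have a vector space $F\subset L^p(K,m)$ and a functional $E:F\to[0,\infty)$ such that $E^{1/p}$ is a seminorm and, for some $\rho\in(0,\infty)$,
$$f\circ F_i\in F\quad\text{and}\quad E(f)=\rho\sum_{i\in S}E(f\circ F_i)\qquad(f\in F,\ i\in S).\tag{1.1}$$
This says that energy is the sum of the energies of the cells. Hence energy is a measure.

**Definition (energy measure).** For $f\in F$, $\Gamma_f$ is the finite Borel measure on $\Sigma$ with $\Gamma_f([w])=\rho^{|w|}E(f\circ F_w)$ for all words $w$. It exists and is unique: (1.1) applied to $f\circ F_w$ gives $\sum_i\Gamma_f([wi])=\Gamma_f([w])$, so Kolmogorov's extension theorem applies. Its total mass is $E(f)$.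

Checking on cylinders gives, for Borel $B\subset\Sigma$,
$$\Gamma_{af}=|a|^p\Gamma_f,\qquad \Gamma_f(wB)=\rho^{|w|}\Gamma_{f\circ F_w}(B),\qquad wB=\{w\omega:\omega\in B\}.\tag{1.2}$$

**Example (interval).** Replace $K$ by $[0,1]$ with its three triadic subintervals, $F=W^{1,p}(0,1)$, $E(f)=\int_0^1|f'|^p$. Then $E(f\circ F_i)=3^{-p}\cdot3\int_{I_i}|f'|^p$, so (1.1) holds with $\rho=3^{p-1}$, and $\Gamma_f([w])=\int_{I_w}|f'|^p$.

**Example (square).** Replace $K$ by $[0,1]^2$ with its nine subsquares, $F=W^{1,p}$, $E(f)=\int N(\nabla f)^p$ for a norm $N$ on $\mathbb R^2$. Then $E(f\circ F_i)=3^{-p}\cdot9\int_{Q_i}N(\nabla f)^p$, so $\rho=3^p/9$ and $\Gamma_f([w])=\int_{Q_w}N(\nabla f)^p$.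

The triangle inequality passes from $E^{1/p}$ to the measures: for $f,g\in F$ and Borel $B$,
$$\Gamma_{f+g}(B)^{1/p}\le\Gamma_f(B)^{1/p}+\Gamma_g(B)^{1/p}.\tag{1.3}$$
If $B$ is a finite union of cylinders, write it as a disjoint union of cylinders of one level $n$. Then $\Gamma_{f+g}(B)^{1/p}$ is the $\ell^p$-norm of the numbers $(\rho^nE((f+g)\circ F_w))^{1/p}$, and the triangle inequality for $E^{1/p}$ plus Minkowski's inequality in $\ell^p$ give (1.3). For Borel $B$ choose finite unions of cylinders $B_k$ with $(\Gamma_f+\Gamma_g+\Gamma_{f+g})(B\triangle B_k)\to0$. Consequently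
$$|\Gamma_f(B)^{1/p}-\Gamma_g(B)^{1/p}|\le\Gamma_{f-g}(B)^{1/p}\le E(f-g)^{1/p}.\tag{1.4}$$

Two remarks are used all the time. First, $\Gamma_f\le C\Gamma_g$ needs to be checked only on cylinders: open sets are countable disjoint unions of cylinders, and finite Borel measures on $\Sigma$ are outer regular. Second, let $\lambda$ be a finite measure dominating the energy measures in question. By martingale convergence $d\Gamma_f/d\lambda(\omega)=\lim_n\Gamma_f([\omega]_n)/\lambda([\omega]_n)$ for $\lambda$-a.e. $\omega$. So if $\Gamma_g(B)^{1/p}\le\sum_ic_i\Gamma_{f_i}(B)^{1/p}$ for all cylinders $B$ inside a given cylinder, the same inequality holds a.e. in that cylinder for the $p$-th roots of the densities.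

**Definition (seminorm at a code).** Let $X=(u_1,\dots,u_l)\in F^l$ and let $\lambda$ be a finite measure with $\Gamma_{u_i}\ll\lambda$ for all $i$. For $\lambda$-a.e. $\omega$ there is $\varphi_\omega:\mathbb R^l\to[0,\infty)$ such that $\varphi_\omega^{1/p}$ is a seminorm and, for each $a\in\mathbb R^l$,
$$\frac{d\Gamma_{a\cdot X}}{d\lambda}(\omega)=\varphi_\omega(a)\qquad\lambda\text{-a.e.}\tag{1.5}$$

Here is the construction. By (1.3) every $\Gamma_{a\cdot X}$ is dominated by $\lambda$; let $k_a$ be its density. For $a,a'\in\mathbb Q^l$ and rational factors there are countably many triangle inequalities and homogeneity relations, so off one null set $a\mapsto k_a^{1/p}$ is a seminorm over $\mathbb Q$ on $\mathbb Q^l$, bounded by $\sum_i|a_i|k_{e_i}^{1/p}$ with finite $k_{e_i}$. Extend it by continuity to $\mathbb R^l$; this is $\varphi_\omega^{1/p}$. For real $a$, a.e. and for all $a'\in\mathbb Q^l$ at once, $|k_a^{1/p}-k_{a'}^{1/p}|\le k_{a-a'}^{1/p}\le\sum_i|a_i-a_i'|k_{e_i}^{1/p}$;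 let $a'\to a$.

Take a pair $X=(f,g)$ and $\mu=\Gamma_f+\Gamma_g$. On the interval $\varphi_\omega(a)=|a_1f'+a_2g'|^p/(|f'|^p+|g'|^p)$ at the point coded by $\omega$: it vanishes at $a=(g',-f')\ne0$, so the seminorm is degenerate. On the square with Euclidean $N$, $f=x$ and $g=y$, one has $\Gamma_{a\cdot X}([w])=|a|^p9^{-n}$ for $|w|=n$, so $\varphi_\omega(a)=|a|^p/2$: a norm at every $\omega$.

This object decides whether two energies must be proportional. We shall show that on the carpet $\varphi_\omega^{1/p}$ is always degenerate, as on the interval and unlike on the square. Given a second energy with measures $\Gamma'_f\le C\Gamma_f$, degeneracy forces the density of $\Gamma'_f$ with respect to $\Gamma_f$ to be one function $\Theta$, the same for all $f$. Self-similarity and symmetry then force $\Theta$ to be constant. The energies are thus unique up to a factor.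

## 2. Seven axioms and two theorems

Let $D_4$ be the group of the eight isometries of $[0,1]^2$; they leave $K$ invariant. Write $f_K=\int_Kf\,dm$. We consider pairs $(E,F)$ of a subspace $F\subset L^p(K,m)$ and a functional $E:F\to[0,\infty)$ with the following properties.

- (a) $\{f\in F:E(f)=0\}$ is the set of $f\in L^p(K,m)$ that are constant $m$-a.e.; $E(f+a\mathbf 1_K)=E(f)$ and $E(af)=|a|^pE(f)$ for $a\in\mathbb R$, $f\in F$.
- (b) $E^{1/p}$ satisfies the triangle inequality; $\|f\|_F=(\|f\|_{L^p(m)}^p+E(f))^{1/p}$ is a norm, and $(F,\|\cdot\|_F)$ is a uniformly convex Banach space.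
- (c) (Regularity) $F\cap C(K)$ is dense in $C(K)$ for the uniform norm and dense in $(F,\|\cdot\|_F)$.
- (d) (Symmetry) $f\circ\Phi\in F$ and $E(f\circ\Phi)=E(f)$ for $\Phi\in D_4$, $f\in F$.
- (e) (Self-similarity) There is $\rho\in(0,\infty)$ with (1.1); moreover $F\cap C(K)=\{f\in C(K):f\circ F_i\in F\text{ for all }i\in S\}$.
- (f) (Unit contractivity) $f^+\wedge1\in F$ and $E(f^+\wedge1)\le E(f)$ for $f\in F$.
- (g) (Spectral gap) There is $C_{\rm gap}\in(0,\infty)$ with $\|f-f_K\|_{L^p(m)}^p\le C_{\rm gap}E(f)$ for $f\in F$.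

The setting is that of Mathav Murugan and Ryosuke Shimizu, "First-order Sobolev spaces, self-similar energies and energy measures on the Sierpiński carpet", arXiv:2308.06232 (2023). We take the following results as known. A pair with (a)–(g) exists, with a scaling constant $\rho(p)$. Any pair with (a)–(g) has the same constant $\rho=\rho(p)$ and the same space $F$, and any two energies $E,E'$ with (a)–(g) satisfy $C^{-1}E\le E'\le CE$ for some $C\in[1,\infty)$. The conjecture is that $E'=cE$ with a constant $c$. It is true.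

**Theorem A.** Let $p\in(1,\infty)$ and let $(E,F)$, $(E',F')$ satisfy (a)–(g). Then $F=F'$ and there is $c\in(0,\infty)$ with $E'=cE$.

For the rest of the notes fix one pair $(E,F)$ with (a)–(g), let $\rho=\rho(p)$ be its constant in (e), and write $\mathcal C=F\cap C(K)$.

**Theorem B.** (i) (Rigidity.) Let $\mathcal E:F\to[0,\infty)$ be such that $\mathcal E^{1/p}$ is a seminorm, $\mathcal E\le CE$ for some $C$, $\mathcal E(f\circ\Phi)=\mathcal E(f)$ for $\Phi\in D_4$, and $\mathcal E(f)=\rho\sum_{i\in S}\mathcal E(f\circ F_i)$, for all $f\in F$. Then $\mathcal E=cE$ with a constant $c\ge0$.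
(ii) (Linear derivative.) There are a finite Borel measure $\nu$ on $S^{\mathbb N}$ and a linear map $\partial:F\to L^p(\nu)$ with $E(f)=\int|\partial f|^p\,d\nu$ for all $f\in F$.

**Theorem B(i) implies Theorem A.** By the known results $F=F'$, the scaling constants agree, and $C^{-1}E\le E'\le CE$. So B(i) applies to $\mathcal E=E'$ and gives $E'=cE$. By (c), $F$ contains a nonconstant function, so $E\not\equiv0$ by (a), and the lower bound $C^{-1}E\le E'$ forces $c>0$. Apart from this deduction only (a)–(g) and textbook analysis are used.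

**Geometry and notation.** For $w\in W_n$ let $Q_w=F_w([0,1]^2)=3^{-n}((i_w,j_w)+[0,1]^2)$. The sides $\mathsf L,\mathsf R,\mathsf B,\mathsf T$ (left, right, bottom, top) of $[0,1]^2$ lie in $K$; hence for distinct $v,w\in W_n$ the set $K_v\cap K_w=Q_v\cap Q_w$ is empty, a common corner, or a common side. Put $R_1(x,y)=(1-x,y)$, $R_2(x,y)=(x,1-y)$, $J(x,y)=(y,x)$ and $p'=p/(p-1)$. For $\Phi\in D_4$, $\Phi\circ F_i\circ\Phi^{-1}$ is a contraction $x\mapsto\frac13x+\text{const}$ onto one of the eight subsquares, so $\Phi\circ F_i=F_{\Phi i}\circ\Phi$ for a permutation $i\mapsto\Phi i$ of $S$. Let $\Phi$ act letterwise on words and on $\Sigma$; then $\Phi\circ F_w=F_{\Phi w}\circ\Phi$ and $\pi\circ\Phi=\Phi\circ\pi$. On cylinders, $\Gamma_{f\circ\Phi}([w])=\rho^nE(f\circ F_{\Phi w}\circ\Phi)=\Gamma_f([\Phi w])$, so $\Gamma_{f\circ\Phi}(B)=\Gamma_f(\Phi B)$. Put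
$$N(w)=\{v\in W_n:|i_v-i_w|\le1,\ |j_v-j_w|\le1\},$$
and let $N^*(w)$ be the same with $2$ in place of $1$. Letters $C,c$ denote positive constants that may change.

**Gluing.** Iterating (e): a function $u\in C(K)$ is in $\mathcal C$ if and only if $u\circ F_w\in\mathcal C$ for all $w\in W_n$, and then $E(u)=\rho^n\sum_{w\in W_n}E(u\circ F_w)$. So we may build functions of $\mathcal C$ cell by cell, checking only continuity.

## 3. Interval and square by hand, and two attempts that stall

**The interval.** Let $\mathcal E$ on $W^{1,p}(0,1)$ satisfy the analogue of B(i) with $E(f)=\int|f'|^p$, $\rho=3^{p-1}$. For affine $f$ of slope $s$, $\mathcal E(f)=c|s|^p=cE(f)$ with $c=\mathcal E(x)$; constants have $\mathcal E=0$ since $\mathcal E\le CE$. If $f$ is affine on each triadic interval of level $n$, then $\mathcal E(f)=\rho^n\sum_w\mathcal E(f\circ F_w)=c\rho^n\sum_wE(f\circ F_w)=cE(f)$. Such functions are dense (average $f'$ over triadic intervals), so $\mathcal E=cE$. On the carpet nothing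 plays the role of affine functions.

**The square.** With nine cells the statement is false for $p\ne2$. Take on $W^{1,p}((0,1)^2)$
$$E_2(f)=\int|\nabla f|^p,\qquad E_p(f)=\int(|\partial_1f|^p+|\partial_2f|^p),\qquad|\cdot|\text{ Euclidean}.$$
Both have $\rho=3^{p-2}$ by Section 1. The analogues of (a)–(g) hold. (a) and (d) are clear, and (g) is Poincaré's inequality. For (b): $|v|^p=c_p\int_{S^1}|v\cdot e|^p\,de$, so for both energies $f\mapsto(f,\nabla f)$ embeds $F$ isometrically as a closed subspace of some $L^p$ space, which is uniformly convex by Clarkson's theorem. (c) holds because smooth functions are dense. The second half of (e) holds because a continuous function that is $W^{1,p}$ on each of nine closed squares is absolutely continuous on almost all lines, hence $W^{1,p}$. For (f), $\nabla(f^+\wedge1)=1_{\{0<f<1\}}\nabla f$. But $E_2(x)=E_p(x)=1$, while $E_2(x+y)=2^{p/2}$ and $E_p(x+y)=2$. Any proof for the carpet must therefore use the missing ninth cell.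

**Subtraction.** A sensible first attempt is to take the largest $c$ with $cE\le E'$ and to study $R=E'-cE\ge0$, which is still self-similar and symmetric. It stalls at once: $R^{1/p}$ need not be a seminorm, and then (1.3), lower semicontinuity and all of the calculus below are lost. On the square, for $1<p<2$, $R=E_p-E_2\ge0$ with largest $c=1$ (look at $f=x$), and $R(x)=R(y)=0$ but $R(x+y)=2-2^{p/2}>0$.

**Comparison of measures.** A better attempt is to compare $\Gamma'_f$ and $\Gamma_f$: from $\mathcal E\le CE$ we get $\Gamma'_f=\Theta_f\Gamma_f$ with $0\le\Theta_f\le C$, and (1.2) gives $\Theta_f(i\omega)=\Theta_{f\circ F_i}(\omega)$. If $\Theta_f$ were one function $\Theta$, it would be invariant, and a zero–one law would make it constant. The exact point of failure is the dependence on $f$: on the square $\Theta_f=(|\partial_1f|^p+|\partial_2f|^p)/|\nabla f|^p$ depends on the direction of $\nabla f$.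

**What gets past this point.** Suppose that for every pair $(f,g)$ the seminorm $\varphi_\omega^{1/p}$ has a one-dimensional kernel. The seminorm $\varphi'^{1/p}_\omega$ of the second energy satisfies $\varphi'_\omega\le C\varphi_\omega$, so it vanishes on that kernel too. Both are then multiples of $|\ell|$ for one linear form $\ell$, hence $\varphi'_\omega=c(\omega)\varphi_\omega$, and $\Theta_f=\Theta_g$. So everything hinges on degeneracy. The carpet enters as follows. We shall show $8\rho\ge3^p$, so $\rho>8^{p/2-1}$; on the square $9\rho=3^p$, so $\rho=9^{p/2-1}$ exactly. If $\rho>1$ and $H=(f,g)$ is continuous, a cell $K_v$ has image of diameter at most $Cd_v$ with $\sum_{v\in W_k}d_v^p\approx\rho^{-k}$. For $p\ge2$ Hölder's inequality bounds the area of $H(K)$ by $C\sum_vd_v^2\le C(8^{p-2}\rho^{-2})^{k/p}\to0$, whereas on the square the ratio is $9^{p-2}\rho^{-2}=1$. If $\varphi_\omega^{1/p}$ were a norm on a set of positive measure, a blow-up there would produce a measure with a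 density in the plane on such an image of zero area. When $\rho\le1$, areas are replaced by a capacity estimate.

## 4. Lower semicontinuity, truncation and the chain rule

**Lemma 4.1 (lower semicontinuity).** If $f_n\in F$, $f_n\to f$ in $L^p(m)$ and $\sup_nE(f_n)<\infty$, then $f\in F$ and $\Gamma_f(B)\le\liminf_n\Gamma_{f_n}(B)$ for all Borel $B$.

The lemma will turn approximate constructions into exact statements. *Proof.* $F$ is uniformly convex, hence reflexive (Milman–Pettis), and $(f_n)$ is bounded in $F$. A subsequence along which $\Gamma_{f_n}(B)$ tends to its liminf has a further subsequence converging weakly in $F$; since $F\to L^p$ is continuous, the weak limit is $f$. By (1.3) and $\Gamma_\cdot(B)\le E$, $\Gamma_\cdot(B)^{1/p}$ is a continuous seminorm on $F$, hence weakly lower semicontinuous. $\square$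

**Lemma 4.2 (truncation).** For $u,v\in F$, $t\in\mathbb R$: $u^+,\,u\wedge v\in F$ and
$$\Gamma_{(u-t)^+}\le\Gamma_u,\qquad\Gamma_{u^+\wedge1}\le\Gamma_u,\qquad\Gamma_{u\wedge v}(B)^{1/p}\le2\Gamma_u(B)^{1/p}+\Gamma_v(B)^{1/p}.\tag{4.1}$$

*Proof.* By (f) and homogeneity $E(u^+\wedge c)\le E(u)$ for $c>0$. As $c\to\infty$, $u^+\wedge c\to u^+$ in $L^p$, so Lemma 4.1 gives $u^+\in F$, $E(u^+)\le E(u)$. Applying this to $u\circ F_w-t$, and (f) to $u\circ F_w$, gives the first two inequalities on cylinders, hence on Borel sets. The third follows from $u\wedge v=u-(u-v)^+$ and (1.3). $\square$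

**Lemma 4.3 (one variable; products).** If $u\in F$, $a\le u\le b$ and $T\in C^2([a,b])$, then $T(u)\in F$ and
$$\Gamma_{T(u)}(B)^{1/p}\le\Big(|T'(a)|+\int_a^b|T''|\Big)\Gamma_u(B)^{1/p}.\tag{4.2}$$
If $u,v\in F$ have values in $[0,1]$, then $uv\in F$ and $\Gamma_{uv}(B)^{1/p}\le\frac52(\Gamma_u(B)^{1/p}+\Gamma_v(B)^{1/p})$.

*Proof.* Taylor's formula reads $T(u)=T(a)+T'(a)(u-a)+\int_a^bT''(t)(u-t)^+dt$. The Riemann sums of the integral converge uniformly. By (1.3) and (4.1), $\Gamma(B)^{1/p}$ of a Riemann sum is at most the corresponding Riemann sum of $\int|T''|$ times $\Gamma_u(B)^{1/p}$ (also for $B=\Sigma$). Conclude with Lemma 4.1. For products use $uv=\frac14[(u+v)^2-(u-v)^2]$ and (4.2) with $T(s)=s^2$ on $[0,2]$ (constant $4$) and on $[-1,1]$ (constant $2+4=6$). $\square$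

**Lemma 4.4 (several variables).** Let $X=(u_1,\dots,u_l)\in\mathcal C^l$, $x_0\in\mathbb R^l$, $d>0$, $|X-x_0|_\infty\le d$ on $K$, $G\in C^\infty(\mathbb R^l)$. Then $G(X)\in\mathcal C$ and
$$\Gamma_{G(X)}(B)^{1/p}\le C_l\|G\|_{(d)}\sum_i\Gamma_{u_i}(B)^{1/p},\qquad\|G\|_{(d)}=\max_{1\le|\beta|\le l+3}d^{|\beta|-1}\sup_{|y-x_0|_\infty\le2d}|\partial^\beta G(y)|.\tag{4.3}$$

The scale-invariant form of the constant is what the chain rule needs. *Proof.* Put $Y=(X-x_0)/d\in[-1,1]^l$ and $g(y)=\eta(y)d^{-1}[G(x_0+dy)-G(x_0)]$ with $\eta\in C_c^\infty((-2,2)^l)$, $\eta=1$ on $[-1,1]^l$. All derivatives of $g$ of order $\le l+3$ are bounded by $C\|G\|_{(d)}$ (order $0$ by the mean value theorem), so $|\hat g(\xi)|\le C\|G\|_{(d)}(1+|\xi|)^{-l-3}$, and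
$$g(Y)=(2\pi)^{-l}\int\big[\operatorname{Re}\hat g(\xi)\cos(\xi\cdot Y)-\operatorname{Im}\hat g(\xi)\sin(\xi\cdot Y)\big]d\xi.$$
Since $|\xi\cdot Y|\le|\xi|_1$, (4.2) on $[-|\xi|_1,|\xi|_1]$ gives
$$\Gamma_{\cos(\xi\cdot Y)}(B)^{1/p}\le(1+2|\xi|_1)\Gamma_{\xi\cdot Y}(B)^{1/p}\le(1+2|\xi|_1)|\xi|\,d^{-1}\sum_i\Gamma_{u_i}(B)^{1/p},$$
and the same for $\sin$. Restrict the integral to $[-M,M]^l$. Its Riemann sums converge uniformly on $K$, as the integrand is continuous in $(\xi,Y)$ on a compact set; by (1.3) their roots $\Gamma(B)^{1/p}$ are bounded by Riemann sums of $C|\hat g(\xi)|(1+2|\xi|_1)|\xi|d^{-1}\sum_i\Gamma_{u_i}(B)^{1/p}$. Apply Lemma 4.1, then let $M\to\infty$ (uniform convergence) and apply it again. As $(1+|\xi|)^{-l-3}(1+|\xi|)|\xi|$ is integrable on $\mathbb R^l$, $\Gamma_{g(Y)}(B)^{1/p}\le C\|G\|_{(d)}d^{-1}\sum_i\Gamma_{u_i}(B)^{1/p}$. Finally $G(X)=G(x_0)+d\,g(Y)$. $\square$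

**Lemma 4.5 (chain rule).** Let $X\in\mathcal C^l$, $\lambda$, $\varphi_\omega$ be as in (1.5) and $G\in C^\infty(\mathbb R^l)$. Then $\Gamma_{G(X)}\ll\lambda$ and
$$\frac{d\Gamma_{G(X)}}{d\lambda}(\omega)=\varphi_\omega\big(\nabla G(X(\pi\omega))\big)\qquad\lambda\text{-a.e.}\tag{4.4}$$

*Proof.* The idea is to linearize $G$ on small cells. For $w\in W_n$ let $x_w=X(F_w(0,0))$ and $d_n=\frac1n+\max_{w\in W_n}\max_{K_w}|X-x_w|_\infty$, so $0<d_n\to0$. Apply Lemma 4.4 to $X\circ F_w$, $x_0=x_w$, $d=d_n$ and $G_w(y)=G(y)-\nabla G(x_w)\cdot y$. First derivatives of $G_w$ are $O(d_n)$ on $|y-x_w|_\infty\le2d_n$, and higher ones carry a factor $d_n^{|\beta|-1}$; so $\|G_w\|_{(d_n)}\le C_Gd_n$ with $C_G$ independent of $w,n$. By the scaling (1.2), $\Gamma_{G_w(X)}(B)^{1/p}\le Cd_n\sum_i\Gamma_{u_i}(B)^{1/p}$ for Borel $B\subset[w]$. Since $G(X)=G_w(X)+\nabla G(x_w)\cdot X$, we get $\Gamma_{G(X)}\ll\lambda$ and, a.e. on $[w]$,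
$$\big|(d\Gamma_{G(X)}/d\lambda)^{1/p}-\varphi_\omega(\nabla G(x_w))^{1/p}\big|\le Cd_n\sum_i\varphi_\omega(e_i)^{1/p}.$$
Let $n\to\infty$: $x_{[\omega]_n}\to X(\pi\omega)$, and $\varphi_\omega$ is continuous. $\square$

## 5. Invariant sets, reflected cutoffs and the inequality $8\rho\ge3^p$

**Definition (invariant set).** A Borel set $A\subset\Sigma$ is invariant if $\Gamma_f(A\triangle i^{-1}A)=0=\Gamma_f(A\triangle\Phi A)$ for all $f\in F$, $i\in S$, $\Phi\in D_4$, where $i^{-1}A=\{\omega:i\omega\in A\}$.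

For example, $\Sigma$ is invariant. So is the set of $\omega$ whose first $n$ letters contain a proportion of corner letters $(0,0),(0,2),(2,0),(2,2)$ tending to $\frac12$: prepending a letter does not change the limit, and $D_4$ permutes the corner letters.

Complements of invariant sets are invariant. For invariant $A$ put $E_A(f)=\Gamma_f(A)$. Then $E_A^{1/p}$ is a seminorm, $E_A\le E$, $E_A(f\circ\Phi)=\Gamma_f(\Phi A)=E_A(f)$, and Lemmas 4.1–4.3 apply with $B=A$. Since $A\cap[iw]=i(i^{-1}A\cap[w])$, (1.2) gives $\Gamma_f(A\cap[iw])=\rho\Gamma_{f\circ F_i}(A\cap[w])$, and by induction on the length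
$$\Gamma_f(A\cap[w])=\rho^{|w|}E_A(f\circ F_w),\qquad E_A(f)=\rho^n\sum_{w\in W_n}E_A(f\circ F_w).\tag{5.1}$$

**Definition (crossing constant).** $\kappa_A=\inf\{E_A(u):u\in\mathcal C,\ u|_{\mathsf L}=0,\ u|_{\mathsf R}=1\}$.

Competitors exist: by (c) pick $v\in\mathcal C$ with $|v-x|\le\frac14$ on $K$ and take $(2v-\frac12)^+\wedge1$. By (4.1) one may restrict to $0\le u\le1$. On the square with $E_2$ and $A=\Sigma$ one has $\kappa=1$: $\int|\nabla u|^p\ge\int(\int|\partial_1u|\,dx)^pdy\ge1$, with equality for $u=x$.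

**Step 5.1 ($\kappa_\Sigma>0$).** This makes crossing the carpet cost energy. Otherwise there are competitors $u_k$, $0\le u_k\le1$, with $E(u_k)\to0$. Let $w_k=0$ on the cells with letter $(0,b)$, $w_k=1$ on the cells $(2,b)$, and $w_k=u_k\circ F_{(1,b)}^{-1}$ on the cells $(1,b)$, $b=0,2$. The cells $(1,0)$ and $(1,2)$ are disjoint, and each meets the outer columns only in its left side (where $u_k$ gives $0$) and its right side (where it gives $1$). So $w_k$ is continuous; by gluing $w_k\in\mathcal C$ and $E(w_k)=2\rho E(u_k)\to0$. But $w_k=0$ and $w_k=1$ on sets of measure at least $\frac38$ each, so with $c$ the mean of $w_k$, $\|w_k-c\|_p^p\ge\frac38(|c|^p+|1-c|^p)\ge\frac38\,2^{1-p}$, contradicting (g).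

**Step 5.2 (cutoffs).** We build cutoffs adapted to a cell from one competitor by reflection. Let $h\in\mathcal C$, $0\le h\le1$, $h|_{\mathsf L}=0$, $h|_{\mathsf R}=1$. For $w\in W_n$ define $a_w^{(1)}$ by prescribing, for each $v\in W_n$, $a_w^{(1)}\circ F_v=1$ if $i_v=i_w$; $0$ if $|i_v-i_w|\ge2$; $h\circ R_2^{j_v}$ if $i_v=i_w-1$; $h\circ R_1\circ R_2^{j_v}$ if $i_v=i_w+1$. On each vertical grid line all prescribed values equal one constant: $1$ on the two lines bounding column $i_w$, $0$ on the others. Across horizontal sides they agree because $R_2^{j+1}$ at $y=0$ equals $R_2^j$ at $y=1$. Corners lie on vertical lines. So $a_w^{(1)}\in\mathcal C$. Define $a_w^{(2)}$ likewise with rows: $1$ if $j_v=j_w$; $0$ if $|j_v-j_w|\ge2$; $h\circ J\circ R_1^{i_v}$ if $j_v=j_w-1$; $h\circ J\circ R_2\circ R_1^{i_v}$ if $j_v=j_w+1$. (Here $h\circ J$ is $0$ on $\mathsf B$ and $1$ on $\mathsf T$.) Put $\chi_w=a_w^{(1)}\wedge a_w^{(2)}\in\mathcal C$. Then $0\le\chi_w\le1$, $\chi_w=1$ on $K_w$, $\chi_w=0$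 on $K_v$ for $v\notin N(w)$, and by (4.1) and symmetry
$$E_A(\chi_w\circ F_v)\le3^pE_A(h)\qquad(v,w\in W_n).\tag{5.2}$$

**Step 5.3 (partitions of unity).** They convert numbers on cells into functions of controlled energy. On $K_v$, $\chi_v=1$ and at most nine $\chi_w$ are nonzero, so $s=\sum_{w\in W_n}\chi_w\in[1,9]$. Let $\Psi_w=\chi_w/s$. By (5.2) $E_A(s\circ F_v)^{1/p}\le27E_A(h)^{1/p}$; Lemma 4.3 with $T(s)=1/s$ on $[1,9]$, and the product rule, give $E_A(\Psi_w\circ F_v)\le CE_A(h)$ with $C=C(p)$. Also $\Psi_w\ge0$, $\sum_w\Psi_w=1$, and $\Psi_w=0$ on $K_v$ if $v\notin N(w)$. For reals $(c_w)_{w\in W_n}$ and $U=\sum_wc_w\Psi_w$ we have $U\circ F_v=c_v+\sum_{w\in N(v)}(c_w-c_v)\Psi_w\circ F_v$, so by (5.1)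
$$E_A(U)\le C\,E_A(h)\,\rho^n\sum_{v\in W_n}\sum_{w\in N(v)}|c_w-c_v|^p,\qquad C=C(p).\tag{5.3}$$

**Step 5.4 (the scaling inequality).** We claim
$$8\rho\ge3^p,\qquad\text{hence}\qquad\rho>8^{p/2-1},\tag{5.4}$$
the second because $3^p=9^{p/2}>8^{p/2}$. Take $A=\Sigma$ and $c_w$ the first coordinate of the center of $Q_w$. Then $|c_w-c_v|\le3^{-n}$ for $w\in N(v)$, and (5.3) gives $E(U_n)\le C(8\rho3^{-p})^n$ with $C$ independent of $n$. On $K_v$, $U_n$ is a convex combination of $c_w$, $w\in N(v)$, so $U_n\to x$ uniformly, $x$ being the first coordinate. If $8\rho<3^p$, Lemma 4.1 gives $x\in F$ and $E(x)=0$, contradicting (a).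

**Step 5.5 (compactness).** This provides strong limits later. Let $P_kf=\sum_{w\in W_k}(f\circ F_w)_K1_{K_w}$. Cells overlap in null sets, so by (g) and (e)
$$\|f-P_kf\|_p^p=8^{-k}\sum_{w\in W_k}\|f\circ F_w-(f\circ F_w)_K\|_p^p\le C_{\rm gap}(8\rho)^{-k}E(f).$$
As $8\rho\geq 3^p>1$ and $P_k$ has finite rank, the inclusion $F\to L^p(m)$ is compact: bounded sequences in $F$ have subsequences converging weakly in $F$ and strongly in $L^p(m)$.

## 6. Averages over sides and discrete energies

Pointwise values are not controlled by energy in general. Averages over sides with respect to a suitable measure are.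

**Lemma 6.1.** Let $A$ be invariant with $\kappa_A>0$. There is a Borel probability measure $\xi=\xi_A$ on $[0,1]$ such that, with $[u]_{\mathsf L}=\int u(0,t)d\xi$, $[u]_{\mathsf R}=\int u(1,t)d\xi$, $[u]_{\mathsf B}=\int u(t,0)d\xi$, $[u]_{\mathsf T}=\int u(t,1)d\xi$,
$$|[u]_s-[u]_{s'}|\le6\kappa_A^{-1/p}E_A(u)^{1/p}\qquad(u\in\mathcal C,\ s,s'\in\{\mathsf L,\mathsf R,\mathsf B,\mathsf T\}).\tag{6.1}$$

On the square with $E_2$, Lebesgue measure works for opposite sides: $|[u]_{\mathsf R}-[u]_{\mathsf L}|=|\int\partial_1u|\le E_2(u)^{1/p}$.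

**Step 6.1 (opposite sides, by Hahn–Banach).** We squeeze a linear functional between a crossing gap and the energy. Let $\mathcal N=\kappa_A^{-1/p}E_A^{1/p}$, a seminorm on $\mathcal C$, and $\delta(u)=\min_{\mathsf R}u-\max_{\mathsf L}u$, which is superadditive and positively homogeneous. Then $\delta\le\mathcal N$: if $\delta(u)>0$, then $((u-\max_{\mathsf L}u)/\delta(u))^+\wedge1$ is a competitor, so $\kappa_A\le\delta(u)^{-p}E_A(u)$. Put
$$q(u)=\inf_{v\in\mathcal C}\{\mathcal N(u+v)-\delta(v)\}.$$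
It is finite, since $\mathcal N(u+v)-\delta(v)\ge\mathcal N(u+v)-\mathcal N(v)\ge-\mathcal N(u)$. It is sublinear: add near-optimal $v,v'$ for $u,u'$, using superadditivity of $\delta$; homogeneity is by scaling, and $q(0)=0$. By Hahn–Banach there is a linear $\ell\le q$ on $\mathcal C$. Taking $v=0$ gives $\ell\le\mathcal N$. From $\ell(-v)\le q(-v)\le-\delta(v)$ we get $\delta\le\ell$. Applied to $\pm u$,
$$\min_{\mathsf R}u-\max_{\mathsf L}u\le\ell(u)\le\max_{\mathsf R}u-\min_{\mathsf L}u.\tag{6.2}$$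
So $\ell(u)$ depends only on $u|_{\mathsf L\cup\mathsf R}$ and $|\ell(u)|\le2\max_{\mathsf L\cup\mathsf R}|u|$. Restrictions of $\mathcal C$ are dense in $C(\mathsf L\cup\mathsf R)$ by Tietze's theorem and (c), so $\ell$ extends to $C(\mathsf L\cup\mathsf R)$ with (6.2), and is given by a signed measure (Riesz). By (6.2), $\ell\ge0$ on functions that are $\ge0$ on $\mathsf R$ and $0$ on $\mathsf L$, and on functions that are $\le0$ on $\mathsf L$ and $0$ on $\mathsf R$; and $\ell(1_{\mathsf R})=\ell(-1_{\mathsf L})=1$. Hence $\ell(u)=\int u(1,t)\,d\xi_{\mathsf R}(t)-\int u(0,t)\,d\xi_{\mathsf L}(t)$ with probability measures $\xi_{\mathsf R},\xi_{\mathsf L}$. Replace $\ell(u)$ by $\frac12(\ell(u)-\ell(u\circ R_1))\le\mathcal N(u)$: both measures become $\xi=\frac12(\xi_{\mathsf R}+\xi_{\mathsf L})$. So $|[u]_{\mathsf R}-[u]_{\mathsf L}|\le\mathcal N(u)$ (use $\pm u$), and applying this to $u\circ J$, $|[u]_{\mathsf T}-[u]_{\mathsf B}|\le\mathcal N(u)$.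

**Step 6.2 (turning a corner).** We compare $\mathsf L$ and $\mathsf B$ by cutting along the diagonal. Let $\hat u=u-u\circ J$, which vanishes on $\{x=y\}$, and for $\varepsilon>0$ let $\hat u_\varepsilon=(\hat u-\varepsilon)^+-(-\hat u-\varepsilon)^+$. If $Q_w$ meets $\{x=y\}$, then $|i_w-j_w|\le1$, so $Q_w$ has a corner on the diagonal, and this corner lies in $K_w$. By uniform continuity, for large $n$, $|\hat u|\le\varepsilon$ and hence $\hat u_\varepsilon=0$ on all such $K_w$, $w\in W_n$. Let $v=\hat u_\varepsilon$ on $\{y\ge x\}$ and $v=0$ on $\{y<x\}$. Cells not meeting the diagonal lie on one side of it, so each $v\circ F_w$ ($w\in W_n$) is $0$ or $\hat u_\varepsilon\circ F_w$. Thus $v$ is continuous on each of finitely many closed cells, $v\in\mathcal C$, and by (5.1) $E_A(v)\le E_A(\hat u_\varepsilon)$, whence $\mathcal N(v)\le2\mathcal N(\hat u)\le4\mathcal N(u)$. Now $v=0$ on $\mathsf R$ (at the point $(1,1)$ because $\hat u_\varepsilon=0$ there) and $v=\hat u_\varepsilon$ on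 $\mathsf L$. By Step 6.1, $|[\hat u_\varepsilon]_{\mathsf L}|=|[v]_{\mathsf L}-[v]_{\mathsf R}|\le4\mathcal N(u)$. Let $\varepsilon\to0$: since $[u\circ J]_{\mathsf L}=[u]_{\mathsf B}$, $|[u]_{\mathsf L}-[u]_{\mathsf B}|\le4\mathcal N(u)$. Combining the three estimates, any two sides differ by at most $1+4+1=6$ times $\mathcal N(u)$. This proves Lemma 6.1. $\square$

**Definition (discrete energy).** For $u\in C(K)$ and $w\in W_n$ put
$$\operatorname{osc}_w(u)=\max_{s,s'}|[u\circ F_w]_s-[u\circ F_w]_{s'}|,\quad[u]_w=\tfrac14\sum_s[u\circ F_w]_s,\quad\mathcal O_n(u)=\rho^n\sum_{w\in W_n}\operatorname{osc}_w(u)^p .$$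

By (6.1) and (5.1),
$$\mathcal O_n(u)\le6^p\kappa_A^{-1}E_A(u)\qquad(u\in\mathcal C).\tag{6.3}$$

**Step 6.3 (neighboring cells).** We bound differences of $[u]_w$ over neighbors:
$$\sum_{v\in W_n}\sum_{w\in N(v)}|[u]_v-[u]_w|^p\le C\sum_{z\in W_n}\operatorname{osc}_z(u)^p,\qquad C=C(p).\tag{6.4}$$
If $v,w\in W_n$ share a side, $F_v$ and $F_w$ differ by a translation, so the averages over that side coincide, and $|[u]_v-[u]_w|\le\operatorname{osc}_v(u)+\operatorname{osc}_w(u)$. If they share only a corner, we claim that some $z\in W_n$ shares sides with both; then $|[u]_v-[u]_w|\le\operatorname{osc}_v(u)+2\operatorname{osc}_z(u)+\operatorname{osc}_w(u)$. Each $z$ is used a bounded number of times, and (6.4) follows.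

For the claim, note that the corner is interior to $[0,1]^2$. Let $P,P'$ be the other two level-$n$ grid squares at it and suppose neither is some $Q_z$. Let $M=[\frac13,\frac23]^2$. Looking at the first level at which the ancestor of $P$ is not of the form $Q_z$, we see that $P$ lies in a removed square $F_u(M)$, $|u|<n$; the same holds for $P'$. One removed square cannot contain both, since it would then contain $Q_v$; but the level-$(|u|+1)$ grid square containing $Q_v$ is $Q_z$ with $z$ a prefix of $v$, which is not $F_u(M)$. So $P$ and $P'$ lie in distinct removed squares $F_u(M)$, $F_{u'}(M)$ with, say, $|u|\le|u'|$. These are disjoint: $F_u(M)\subset\operatorname{int}Q_u$ and $F_{u'}(M)\subset\operatorname{int}Q_{u'}$, and these interiors are disjoint unless $u$ is a prefix of $u'$. If $u'=us\cdots$ with $s\in S$, then $F_{u'}(M)\subset\operatorname{int}Q_{us}$, while $F_u(M)$ is a grid square of the same level as $Q_{us}$ and different from it. But $P$ and $P'$ share a point, a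 contradiction.

**Proposition 6.2.** There is $C=C(p)$ such that for invariant $A,A'$ with $\kappa_A>0$: $E_{A'}(u)\le C\kappa_{A'}\kappa_A^{-1}E_A(u)$ for all $u\in\mathcal C$. Moreover, with $\xi=\xi_\Sigma$ there is $C_*$ with
$$\mathcal O_n(u)\le C_*E(u)\ \ \forall n,\qquad E(u)\le C_*\liminf_n\mathcal O_n(u)\qquad(u\in\mathcal C).\tag{6.5}$$

*Proof.* Use $\xi_A$. Let $\epsilon>0$ and let $h$ be a competitor, $0\le h\le1$, with $E_{A'}(h)\le\kappa_{A'}+\epsilon$. Build $\Psi_w$ from $h$ and put $U_n=\sum_{w\in W_n}[u]_w\Psi_w$. On $K_v$, $U_n$ is a convex combination of the numbers $[u]_w\in[\min_{K_w}u,\max_{K_w}u]$, $w\in N(v)$, so $U_n\to u$ uniformly. By (5.3), for $A'$ and for $\Sigma$, and (6.4): $E_{A'}(U_n)\le C(\kappa_{A'}+\epsilon)\mathcal O_n(u)$ and $E(U_n)\le CE(h)\mathcal O_n(u)$; the latter is bounded in $n$ by (6.3). Lemma 4.1 with $B=A'$ gives $E_{A'}(u)\le C(\kappa_{A'}+\epsilon)\liminf_n\mathcal O_n(u)\le C(\kappa_{A'}+\epsilon)\kappa_A^{-1}E_A(u)$; let $\epsilon\to0$.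 For (6.5) take $A=A'=\Sigma$, using Step 5.1. $\square$

## 7. A zero–one law for invariant sets

**Proposition 7.1.** If $A$ is invariant, then either $\Gamma_f(A)=0$ for all $f\in F$, or $\Gamma_f(A^c)=0$ for all $f\in F$.

*Proof.* If $\kappa_A=0$, Proposition 6.2 with $(\Sigma,A)$ in place of $(A,A')$ gives $E_A=0$ on $\mathcal C$, hence on $F$ by density and (1.4). If $\kappa_{A^c}=0$, likewise $E_{A^c}=0$. If both are positive, Proposition 6.2 gives $E_A\le C'E_{A^c}$ on $\mathcal C$. Apply this to $u\circ F_w$ and use (5.1): $\Gamma_u(A\cap[w])\le C'\Gamma_u(A^c\cap[w])$ for all $w$, so $\Gamma_u(A\cap B)\le C'\Gamma_u(A^c\cap B)$ for all Borel $B$. Taking $B=A$ gives $\Gamma_u(A)=0$ for $u\in\mathcal C$, hence for $u\in F$. $\square$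

## 8. Cell boundaries carry no energy

**Lemma 8.1.** Let $Z=\{\omega:\tau^k\omega\in\pi^{-1}(\partial[0,1]^2)\text{ for some }k\ge0\}$. Then $\Gamma_f(Z)=0$ for all $f\in F$.

We need this to pass from blocks of neighboring cells to single cylinders. *Proof.* It suffices to show $\Gamma_u(\pi^{-1}\mathsf L)=0$ for $u\in\mathcal C$: the other sides follow from $\Gamma_{u\circ\Phi}(B)=\Gamma_u(\Phi B)$, general $f$ by density and (1.4), and shifts from $\Gamma_f(\tau^{-k}N)=\rho^k\sum_{|w|=k}\Gamma_{f\circ F_w}(N)$. The idea is to fold away a thin strip along $\mathsf L$. Let $S_n$ be the set of $\omega$ whose first $n$ letters have first coordinate $0$; these sets decrease to $\pi^{-1}\mathsf L$. With $\epsilon=3^{-n-1}$ put $\vartheta(x)=x$ for $x\ge2\epsilon$, $\vartheta(x)=4\epsilon-x$ on $[\epsilon,2\epsilon]$, $\vartheta(x)=x+2\epsilon$ on $[0,\epsilon]$. This is continuous. Let $w_n(x,y)=u(\vartheta(x),y)$. If $v\in W_n$ has $i_v\ge1$, the map $(x,y)\mapsto(\vartheta(x),y)$ is the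 identity on $K_v$. If $i_v=0$, it sends $K_{v(a,b)}$ into $K_{v(2,b)}$, by a translation for $a=0$, a reflection for $a=1$ and the identity for $a=2$; so $w_n\circ F_{v(a,b)}$ equals $u\circ F_{v(2,b)}$ for $a\ne1$ and $u\circ F_{v(2,b)}\circ R_1$ for $a=1$. Hence the map sends $K$ to $K$, $w_n\in\mathcal C$ by gluing, and since each $v(2,b)$ occurs at most three times,
$$E(w_n)\le\Gamma_u(\Sigma\setminus S_n)+3\Gamma_u(S_n\setminus S_{n+1})\longrightarrow E(u)-\Gamma_u(\pi^{-1}\mathsf L).$$
As $w_n\to u$ uniformly, Lemma 4.1 gives $E(u)\le E(u)-\Gamma_u(\pi^{-1}\mathsf L)$. $\square$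

If $\omega\in[v]$ and $\omega\notin Z$, then $\pi(\omega)=F_v(\pi(\tau^{|v|}\omega))\in\operatorname{int}Q_v$. So for all large $n$,
$$\text{every }z\in N^*([\omega]_n)\text{ satisfies }Q_z\subset Q_v,\text{ i.e. extends }v.\tag{8.1}$$

## 9. Degenerate differentials: the statement, and words that see both functions

**Proposition 9.1.** Let $f,g\in\mathcal C$, $H=(f,g)$, $\mu=\Gamma_f+\Gamma_g$, and $\varphi_\omega$ as in (1.5) for $X=H$, $\lambda=\mu$. Then for $\mu$-a.e. $\omega$ there is $a\in\mathbb R^2\setminus\{0\}$ with $\varphi_\omega(a)=0$.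

The proof occupies Sections 9–13 and is by contradiction. Since $\varphi_\omega(e_1)+\varphi_\omega(e_2)=1$ a.e.,
$$\varphi_\omega(a)^{1/p}\le2|a|,\qquad|\varphi_\omega(a)^{1/p}-\varphi_\omega(b)^{1/p}|\le2|a-b|.\tag{9.1}$$
Let $Y=\{\omega:\varphi_\omega^{1/p}\text{ is a norm}\}=\{\omega:\inf_{a\in\mathbb Q^2,1\le|a|\le2}\varphi_\omega(a)>0\}$, a measurable set. From now until the end of Section 13, **assume that** $\mu(Y)>0$. Take $\xi=\xi_\Sigma$ in $\operatorname{osc}_w$ and write
$$Bl_w=\bigcup_{v\in N(w)}[v],\qquad Bl_w^*=\bigcup_{v\in N^*(w)}[v],\qquad o_w=\operatorname{osc}_w(f)+\operatorname{osc}_w(g).$$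
By (6.1) for $A=\Sigma$, applied to $f\circ F_w$ and $g\circ F_w$,
$$\rho^no_w^p\le C'\mu([w])\qquad(w\in W_n).\tag{9.2}$$

**Definition (good word).** For a constant $C_1$ to be chosen, $w\in W_n$ is good if $\mu([w])>0$, $\mu(Bl_w^*)\le C_1\mu([w])$ and $\mu([w])\le C_1\rho^no_w^p$.

So at a good word the energy is not concentrated in neighboring cells, and it is visible in the side averages. On the square with $E_2$, $f=x$, $g=y$ and Lebesgue side averages, $\mu([w])=2\cdot9^{-n}$, $o_w=2\cdot3^{-n}$, $\rho^no_w^p=2^p9^{-n}$, so every word is good with $C_1=25$.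

**Step 9.1.** *For suitable $C_1$, $\mu$-a.e. $\omega$ has infinitely many good prefixes.* This supplies the scales for the blow-up. Fix $v\in W_k$ with $\mu([v])>0$; sums below are over $w\in W_n$ extending $v$. Since $\operatorname{osc}_z(f\circ F_v)=\operatorname{osc}_{vz}(f)$, (6.5) for $f\circ F_v$ and $g\circ F_v$, multiplied by $\rho^k$ and added, gives $\mu([v])\le C_*\liminf_n\sum_w\rho^no_w^p$. Now discard bad words.

Words with $\mu([w])=0$ have $o_w=0$ by (9.2). Words with $\mu([w])>C_1\rho^no_w^p$ contribute at most $C_1^{-1}\mu([v])$. Words with $\mu(Bl_w^*)>C_1\mu([w])$ contribute, by (9.2), at most $C'C_1^{-1}\sum_w\mu(Bl_w^*)\le25C'C_1^{-1}\mu(V_n)$, where $V_n=\bigcup_wBl_w^*$, because a cylinder of level $n$ lies in at most $25$ of the sets $Bl_w^*$. We claim $\mu(V_n)\le2\mu([v])$ for large $n$. By the reverse Fatou lemma $\limsup_n\mu(V_n\setminus[v])\le\mu(\limsup_n(V_n\setminus[v]))$. A point $\omega$ of the limsup set lies in some $[v']$, $v'\in W_k$, $v'\ne v$,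 and $\operatorname{dist}(\pi\omega,Q_v)=0$; so $\pi\omega\in Q_v\cap Q_{v'}\subset\partial Q_{v'}$, hence $\omega\in Z$, and $\mu(Z)=0$ by Lemma 8.1. This proves the claim.

For large $n$ the full sum is at least $\mu([v])/(2C_*)$. Choose $C_1$ with $(1+50C')/C_1\le1/(4C_*)$. Then $\sum_{w\text{ good}}\rho^no_w^p\ge\frac1{4C_*}\mu([v])$ for large $n$, and by (9.2) $\mu(\bigcup_{w\text{ good}}[w])\ge c_0\mu([v])$ with $c_0=1/(4C_*C')$. The set $G_\infty$ of points with infinitely many good prefixes contains the limsup over $n$ of these unions, so $\mu(G_\infty\cap[v])\ge c_0\mu([v])$ for every $v$. By martingale convergence $1_{G_\infty}\ge c_0$ $\mu$-a.e., i.e. $\mu(G_\infty^c)=0$.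

## 10. Covering by good blocks and asymptotic minimality of linear combinations

**Step 10.1 (selection).** We extract disjoint blocks. *Let $\mathcal W$ be a set of good words and let every $\omega$ in a Borel set $Z'$ have a prefix in $\mathcal W$. Then there is $\mathcal W'\subset\mathcal W$ with $(Bl_w)_{w\in\mathcal W'}$ pairwise disjoint and $\mu(Z')\le C_1\sum_{w\in\mathcal W'}\mu([w])$.* Enumerate $\mathcal W$ with nondecreasing lengths and go through the list, selecting $w$ if $Bl_w$ is disjoint from the blocks of all words selected before. If $w'$ is not selected, $Bl_{w'}\cap Bl_w\ne\emptyset$ for a selected $w$ with $|w|\le|w'|$. So there are $v\in N(w)$, $v'\in N(w')$ with $v$ a prefix of $v'$; then $Q_{w'}$ meets $Q_{v'}\subset Q_v$. The prefix $z$ of $w'$ of length $|w|$ has $Q_z\supset Q_{w'}$, which meets $Q_v$, so $z\in N(v)$ and $z\in N^*(w)$, whence $[w']\subset Bl_w^*$. Therefore $Z'\subset\bigcup_{w\in\mathcal W'}Bl_w^*$, and $\mu(Bl_w^*)\le C_1\mu([w])$.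

**Step 10.2 (differentiation along good blocks).** We need Lebesgue points for blocks: *for $\Theta\in L^1(\mu)$ and $\mu$-a.e. $\omega$, $\mu(Bl_{[\omega]_n})^{-1}\int_{Bl_{[\omega]_n}}|\Theta-\Theta(\omega)|d\mu\to0$ along good $[\omega]_n$.* Let $M\Theta(\omega)$ be the supremum of $\mu(Bl_w)^{-1}\int_{Bl_w}|\Theta|d\mu$ over good prefixes $w$ of $\omega$. Applying Step 10.1 to the good words with $\int_{Bl_w}|\Theta|d\mu>t\mu(Bl_w)$ gives
$$\mu(M\Theta>t)\le C_1\sum_{\mathcal W'}\mu(Bl_w)\le C_1t^{-1}\|\Theta\|_{L^1(\mu)} .$$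
If $\Theta$ is a finite combination of indicators of cylinders and $\omega\notin Z$, then by (8.1) $\Theta=\Theta(\omega)$ on $Bl_{[\omega]_n}$ for large $n$. In general write $\Theta=\Theta_1+\Theta_2$ with $\Theta_1$ of this kind and $\|\Theta_2\|_1<\delta$. The limsup in question is at most $M\Theta_2+|\Theta_2(\omega)|$ a.e., so it exceeds $2t$ on a set of measure at most $(C_1+1)\delta/t$; let $\delta\to0$.

**Step 10.3 (rescaling and test bumps).** We set up local perturbations of $\alpha\cdot H$. For good $w\in W_n$ let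
$$\lambda_w=(\rho^{-n}\mu(Bl_w))^{1/p}>0,\quad c_w=((f\circ F_w)_K,(g\circ F_w)_K),\quad H_w=(H-c_w)/\lambda_w .$$
By goodness $\lambda_w^p\le C_1\rho^{-n}\mu([w])\le C_1^2o_w^p$, so
$$\lambda_w\le C\,o_w\longrightarrow0\quad\text{uniformly over good }w\in W_n\text{ as }n\to\infty,\tag{10.1}$$
because $o_w$ is at most the sum of the oscillations of the continuous functions $f,g$ on $K_w$. Fix a competitor $h$ with $0\le h\le1$ and the cutoffs $\chi_w$ of Step 5.2. By (5.2) $\Gamma_{\chi_w}$ lives on $Bl_w$ and $\Gamma_{\chi_w}(\Sigma)\le C_0\rho^n$, so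
$$\lambda_w^p\,\Gamma_{\chi_w}(\Sigma)\le C_0\,\mu(Bl_w).\tag{10.2}$$
Let $k(s)=e^{-1/s}1_{s>0}$, $\beta(s)=k(s)/(k(s)+k(1-s))$ and $\theta=\beta^p$. Both $\beta$ and $\theta$ are smooth ($k^p=e^{-p/s}1_{s>0}$ is smooth), nondecreasing, $0$ on $(-\infty,0]$ and $1$ on $[1,\infty)$, and
$$0\le\theta'=p\beta^{p-1}\beta'\le C\beta^{p-1}=C\theta^{1/p'}.\tag{10.3}$$
For $\psi\in C_c^\infty(\mathbb R^2)$ put $b_w=b_{w,\psi}=\lambda_w\psi(H_w)\theta(\chi_w)$. It is in $\mathcal C$ by Lemma 4.4 and vanishes on $K_v$ for $v\in W_n\setminus N(w)$. For $\alpha\in\mathbb R^2$, $t\in\mathbb R$ let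
$$e_w(\alpha,\psi,t)=\mu(Bl_w)^{-1}\big[\Gamma_{\alpha\cdot H+tb_w}(Bl_w)-\Gamma_{\alpha\cdot H}(Bl_w)\big].$$

**Step 10.4 (densities and continuity in the parameters).** We compute with the chain rule for $X=(f,g,\chi_w)$, $\lambda=\mu+\Gamma_{\chi_w}$. Put $\mathfrak a=d\mu/d\lambda$, $\mathfrak k=d\Gamma_{\chi_w}/d\lambda$ and let $\varphi_\omega^{(3)}$ be the functions on $\mathbb R^3$ from (1.5). Then $\lambda$-a.e. $\varphi_\omega^{(3)}(a,0)=\varphi_\omega(a)\mathfrak a$ for all $a\in\mathbb R^2$ (first for rational $a$; read the product as $0$ where $\mathfrak a=0$), and $\varphi_\omega^{(3)}(0,0,1)=\mathfrak k$. The gradient of $(y,s)\mapsto\alpha\cdot y+t\lambda_w\psi((y-c_w)/\lambda_w)\theta(s)$ at $X$ is $(\alpha+t\theta(\chi_w)\nabla\psi(H_w),\,t\lambda_w\psi(H_w)\theta'(\chi_w))$. So (4.4) and the triangle inequality for $(\varphi_\omega^{(3)})^{1/p}$ give, with $H_w,\chi_w$ evaluated at $\pi\omega$,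
$$\frac{d\Gamma_{\alpha\cdot H+tb_w}}{d\lambda}\le(\mathsf A+\mathsf D)^p,\quad\mathsf A=\big(\varphi_\omega(\alpha+t\theta(\chi_w)\nabla\psi(H_w))\,\mathfrak a\big)^{1/p},\quad\mathsf D=|t|\lambda_w|\psi(H_w)|\theta'(\chi_w)\mathfrak k^{1/p}.\tag{10.4}$$
For $\alpha=0$, $t=1$, Minkowski's inequality, (9.1) and (10.2) give
$$\big(\Gamma_{b_{w,\psi}}(Bl_w)/\mu(Bl_w)\big)^{1/p}\le2\|\nabla\psi\|_\infty+C\|\psi\|_\infty\big(\lambda_w^p\Gamma_{\chi_w}(\Sigma)/\mu(Bl_w)\big)^{1/p}\le C\|\psi\|_{C^1}.$$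
As $b_{w,\psi}$ is linear in $\psi$ and $\Gamma_{a\cdot H}(Bl_w)\le(2|a|)^p\mu(Bl_w)$, (1.3) yields
$$\mu(Bl_w)^{-1/p}\big|\Gamma_{\alpha\cdot H+tb_{w,\psi}}(Bl_w)^{1/p}-\Gamma_{\alpha'\cdot H+t'b_{w,\psi'}}(Bl_w)^{1/p}\big|\le2|\alpha-\alpha'|+C\|t\psi-t'\psi'\|_{C^1}.\tag{10.5}$$

**Step 10.5 (asymptotic minimality).** *For $\mu$-a.e. $\omega$, $\liminf e_{[\omega]_n}(\alpha,\psi,t)\ge0$ along good $[\omega]_n$, for all $\alpha,\psi,t$ simultaneously.* This replaces, at small scales, the fact that on the square a compactly supported perturbation cannot lower the energy $\int N(\nabla f)^p$ of an affine function (Jensen's inequality).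

First fix $(\alpha,\psi,t)$. Suppose that for some $\varepsilon>0$ the set $Z_\varepsilon$ of $\omega$ with $e_{[\omega]_n}\le-\varepsilon$ for infinitely many good $[\omega]_n$ has $\mu(Z_\varepsilon)>0$. For $n_0\in\mathbb N$ apply Step 10.1 to $\{w\text{ good}:|w|\ge n_0,\ e_w\le-\varepsilon\}$ and keep a finite subfamily $\mathcal W_0$ with $C_1\sum_{\mathcal W_0}\mu([w])\ge\mu(Z_\varepsilon)/2$. Let $u'=\alpha\cdot H+t\sum_{w\in\mathcal W_0}b_w\in\mathcal C$. If a word $z$ has $[z]\cap Bl_w=\emptyset$, then $b_w=0$ on $K_z$: if $|w|\le|z|$, the prefix of $z$ of length $|w|$ is not in $N(w)$; if $|w|>|z|$, no extension of $z$ of length $|w|$ is in $N(w)$, and $K_z$ is the union of the corresponding cells. Since the blocks are disjoint, $u'=\alpha\cdot H+tb_w$ on $K_v$ for $v\in N(w)$, $w\in\mathcal W_0$; and $u'=\alpha\cdot H$ on all $K_z$, $z\in W_N$, $N=\max_{\mathcal W_0}|w|$, with $[z]$ outside all blocks. Hence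
$$E(u')=E(\alpha\cdot H)+\sum_{w\in\mathcal W_0}\mu(Bl_w)e_w\le E(\alpha\cdot H)-\frac{\varepsilon\mu(Z_\varepsilon)}{2C_1}.$$
If $b_w(\pi\omega)\ne0$, then $\omega\in Bl_w$, so at each point at most one $b_w$ is nonzero, and $\|u'-\alpha\cdot H\|_\infty\le|t|\|\psi\|_\infty\sup_{\mathcal W_0}\lambda_w\to0$ as $n_0\to\infty$ by (10.1). This contradicts Lemma 4.1. So for fixed parameters the liminf is $\ge0$ a.e. along good prefixes.

By (10.5), $e_w$ is continuous in $(\alpha,\psi,t)$, with $\psi$ in the $C^1$-norm, uniformly in $w$ and uniformly on bounded sets. The set $C_c^\infty(\mathbb R^2)$ is separable in the $C^1$-norm, as a subset of the separable space $C_0^1(\mathbb R^2)$. The union of the exceptional null sets of a countable dense set of parameters serves all parameters.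

## 11. Blow-up: a measure in the plane with a Sobolev density

Fix $\omega_0\in Y$ which has infinitely many good prefixes, satisfies Step 10.5, and is a differentiation point in the sense of Step 10.2 of $\omega\mapsto\varphi_\omega(a)$ for all $a\in\mathbb Q^2$. Such points exist as $\mu(Y)>0$. Let $n$ run through the good levels of $\omega_0$, $w=[\omega_0]_n$, $\varphi_0=\varphi_{\omega_0}$, $\mu_n=\mu|_{Bl_w}/\mu(Bl_w)$.

**Step 11.1 (freezing the seminorm).** We replace $\varphi_\omega$ by $\varphi_0$ on the block. By (9.1) the functions $\varphi_\omega$ are equi-Lipschitz on $\{|a|\le M\}$, so with a finite net of rational points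
$$\int\sup_{|a|\le M}|\varphi_\omega(a)-\varphi_0(a)|\,d\mu_n\longrightarrow0\qquad\text{for all }M.\tag{11.1}$$

**Step 11.2 (limit measures).** We push energy forward to the plane. Let
$$\sigma_n=(H_w\circ\pi)_*\big(\theta(\chi_w\circ\pi)\mu_n\big),\qquad\tau_n=(H_w\circ\pi)_*\big(\lambda_w^p\mu(Bl_w)^{-1}\Gamma_{\chi_w}\big).$$
Their masses are at most $1$ and $C_0$, by (10.2). Pass to a subsequence with $\sigma_n\to\sigma$, $\tau_n\to\tau$ vaguely (tested against $C_c(\mathbb R^2)$); $\sigma,\tau$ are finite measures.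

**Step 11.3 (first variation).** We show
$$\Big|\int\partial_i\psi\,d\sigma\Big|\le C\Big(\int|\psi|d\tau\Big)^{1/p}\Big(\int|\psi|d\sigma\Big)^{1/p'}\qquad(i=1,2,\ \psi\in C_c^\infty(\mathbb R^2)).\tag{11.2}$$
Use (10.4) and $(\mathsf A+\mathsf D)^p\le\mathsf A^p+C(\mathsf D\mathsf A^{p-1}+\mathsf D^p)$, which follows from $(\mathsf A+\mathsf D)^p-\mathsf A^p\le p\mathsf D(\mathsf A+\mathsf D)^{p-1}$. Let $|t|\|\nabla\psi\|_\infty\le1$. Then $\mathsf A\le2(|\alpha|+1)\mathfrak a^{1/p}$, and by (10.3)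
$$\mathsf D\mathsf A^{p-1}\le C_\alpha|t|\big(\lambda_w^p|\psi(H_w)|\mathfrak k\big)^{1/p}\big(|\psi(H_w)|\theta(\chi_w)\mathfrak a\big)^{1/p'},\qquad\mathsf D^p\le C_\psi|t|^p\lambda_w^p\mathfrak k .$$
By Hölder's inequality on $Bl_w$ and (10.2),
$$\frac1{\mu(Bl_w)}\int_{Bl_w}\mathsf D\mathsf A^{p-1}d\lambda\le C_\alpha|t|\Big(\int|\psi|d\tau_n\Big)^{1/p}\Big(\int|\psi|d\sigma_n\Big)^{1/p'},\qquad\frac1{\mu(Bl_w)}\int_{Bl_w}\mathsf D^pd\lambda\le C_\psi|t|^p,$$
with $C_\alpha$ independent of $\psi,t,n$. Moreover $\mu(Bl_w)^{-1}\int_{Bl_w}\mathsf A^pd\lambda=\int\varphi_\omega(\alpha+t\theta(\chi_w)\nabla\psi(H_w))\,d\mu_n$ and $\Gamma_{\alpha\cdot H}(Bl_w)/\mu(Bl_w)=\int\varphi_\omega(\alpha)d\mu_n$. By (11.1), replacing $\varphi_\omega$ by $\varphi_0$ costs $o(1)$. Letting $n\to\infty$ in Step 10.5 we obtain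
$$0\le\liminf_n\int\big[\varphi_0(\alpha+t\theta(\chi_w)\nabla\psi(H_w))-\varphi_0(\alpha)\big]d\mu_n+C_\alpha|t|\Big(\int|\psi|d\tau\Big)^{1/p}\Big(\int|\psi|d\sigma\Big)^{1/p'}+C_\psi|t|^p.$$
The function $\varphi_0$ is convex. If it is differentiable at $\alpha$, with $V=\nabla\varphi_0(\alpha)$, the integral equals $t\int V\cdot\nabla\psi\,d\sigma_n+o(t)$ with $o(t)$ uniform in $n$. Hence the liminf is $t\int V\cdot\nabla\psi\,d\sigma+o(t)$. Divide by $t\downarrow0$ (here $p>1$ kills the last term) and then replace $\psi$ by $-\psi$: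
$$\Big|\int V\cdot\nabla\psi\,d\sigma\Big|\le C_\alpha\Big(\int|\psi|d\tau\Big)^{1/p}\Big(\int|\psi|d\sigma\Big)^{1/p'}.$$
This is where $\omega_0\in Y$ is used: the gradients of $\varphi_0$ at its points of differentiability span $\mathbb R^2$. Otherwise the locally Lipschitz function $\varphi_0$ would have zero derivative a.e. in some direction $e\ne0$ (it is differentiable a.e. by Rademacher's theorem). By Fubini and continuity it would be constant along all lines parallel to $e$, so $\varphi_0(e)=\varphi_0(0)=0$, impossible for a norm. Two such $V$ that span give (11.2).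

**Step 11.4 (the density).** We show that $\sigma=D\,dy$ with $D\in L^1$, and
$$\text{if }p<2:\qquad D\in L^q(\mathbb R^2),\quad q=\frac2{2-p}.\tag{11.3}$$
By (11.2) $|\int\partial_i\psi\,d\sigma|\le C\|\psi\|_\infty$, so the distributional derivatives of $\sigma$ are finite signed measures $\nu_i$. Mollifications of $\sigma$ are bounded in $W^{1,1}(\mathbb R^2)$, hence in $L^2$, so $\sigma=D\,dy$ with $0\le D\in L^1\cap L^2$. For open $O$, the supremum over $\psi\in C_c^\infty(O)$, $|\psi|\le1$, in (11.2) gives $|\nu_i|(O)\le C\tau(O)^{1/p}\sigma(O)^{1/p'}$; by outer regularity this holds for Borel $O$. So $\nu_i\ll\sigma\ll dy$ and $D\in W^{1,1}(\mathbb R^2)$. Applying the estimate to small balls and Lebesgue's differentiation theorem, $|\nabla D|\le C\tau_a^{1/p}D^{1/p'}$ a.e., where $\tau_a\in L^1$ is the density of the absolutely continuous part of $\tau$. For $\varepsilon>0$ let $D_\varepsilon=(D+\varepsilon)^{1/p}-\varepsilon^{1/p}$. Then $0\le D_\varepsilon\le D^{1/p}\in L^p$ and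
$$|\nabla D_\varepsilon|=\tfrac1p(D+\varepsilon)^{-1/p'}|\nabla D|\le C\tau_a^{1/p}\in L^p.$$
If $p<2$, Sobolev's inequality bounds $\|D_\varepsilon\|_{L^{2p/(2-p)}}$ uniformly in $\varepsilon$, and Fatou's lemma as $\varepsilon\to0$ gives $D^{1/p}\in L^{2p/(2-p)}$, which is (11.3).

**Step 11.5 (the limit map).** We blow up $H$ itself on the central cell. Let $H_n^\flat=H_w\circ F_w=(f_n^\flat,g_n^\flat)\in\mathcal C^2$, of mean zero. Then
$$E(f_n^\flat)+E(g_n^\flat)=\lambda_w^{-p}\rho^{-n}\mu([w])=\mu([w])/\mu(Bl_w)\le1.\tag{11.4}$$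
By (g) and Step 5.5, along a subsequence $H_n^\flat\to H^\flat=(f^\flat,g^\flat)\in F^2$, weakly in $F$ and strongly in $L^p$.

*(A) $H^\flat$ is not constant $m$-a.e.* Let $\operatorname{osc}$ denote $\operatorname{osc}_w$ for the empty word. By (10.1) $\operatorname{osc}(f_n^\flat)+\operatorname{osc}(g_n^\flat)=o_w/\lambda_w\ge c>0$. So for one component, say $f$, and some sides $s,s'$, fixed along a subsequence, $|[f_n^\flat]_s-[f_n^\flat]_{s'}|\ge c/2$. By (6.1) the functional $u\mapsto[u]_s-[u]_{s'}$ extends from $\mathcal C$ to a linear functional on $F$ bounded by $CE^{1/p}$; it is weakly continuous, so its value at $f^\flat$ is nonzero, and $E(f^\flat)>0$.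

*(B) For $\psi\in C_c^\infty(\mathbb R^2)$, $\psi(H^\flat)\in F$ and*
$$E(\psi(H^\flat))\le C\int|\nabla\psi|^p\,D\,dy.\tag{11.5}$$
Indeed, by (4.4), (9.1), and since $\theta(\chi_w)=1$ on $K_w$,
$$E(\psi(H_n^\flat))=\rho^{-n}\Gamma_{\psi(H_w)}([w])\le2^p\rho^{-n}\lambda_w^{-p}\int_{[w]}|\nabla\psi(H_w)|^pd\mu\le2^p\int|\nabla\psi|^pd\sigma_n .$$
Now $\psi(H_n^\flat)\to\psi(H^\flat)$ in $L^p$ and $|\nabla\psi|^p\in C_c(\mathbb R^2)$; let $n\to\infty$ and use Lemma 4.1.

**Step 11.6 (telescoping).** This compares values with means. For $u\in F$, (g) gives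
$$|(u\circ F_{vi})_K-(u\circ F_v)_K|\le(8C_{\rm gap}E(u\circ F_v))^{1/p}=:C_3E(u\circ F_v)^{1/p},\tag{11.6}$$
since the difference is the mean over $K_i$ of $u\circ F_v-(u\circ F_v)_K$ and $m(K_i)=\frac18$. Moreover $u(\pi\omega)=\lim_k(u\circ F_{[\omega]_k})_K$ for a.e. $\omega$ with respect to the uniform Bernoulli measure, whose image under $\pi$ is $m$ (martingale convergence), and for every $\omega$ if $u$ is continuous.

## 12. Zero area when $\rho>1$

Here we contradict $\mu(Y)>0$ in the case $\rho>1$, using only $\sigma=D\,dy$.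

**Step 12.1 (the limit map is continuous).** For $u\in\mathcal C$, (11.6) and $E(u\circ F_{[\omega]_k})\le\rho^{-k}E(u)$ give $\max u-\min u\le CE(u)^{1/p}$, by a geometric series. So the oscillation of $u$ on $K_v$ is at most $CE(u\circ F_v)^{1/p}\le C\rho^{-|v|/p}E(u)^{1/p}$. Points of $K$ at distance less than $3^{-k}$ lie in $k$-cells $K_v,K_{v'}$ with $v'\in N(v)$, which are equal or intersect. By (11.4), $(H_n^\flat)$ is equicontinuous and, being of mean zero, bounded. Along a subsequence it converges uniformly (Arzelà–Ascoli), so $H^\flat$ is a.e. equal to a continuous map, with components in $\mathcal C$.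

**Step 12.2 (a nonzero absolutely continuous measure on the image).** Let $\sigma_n^\flat=(H_w\circ\pi)_*(\mu_n|_{[w]})$. Since $\theta(\chi_w)=1$ on $K_w$, $\sigma_n^\flat\le\sigma_n$. Its mass is $\mu([w])/\mu(Bl_w)\ge C_1^{-1}$, and it is supported in $H_n^\flat(K)$, which lies in a fixed compact set. So a vague limit point $\sigma^\flat$ has mass at least $C_1^{-1}$ and satisfies $\sigma^\flat\le\sigma=D\,dy$. It is supported in $H^\flat(K)$, because for every open $U\supset H^\flat(K)$ we have $H_n^\flat(K)\subset U$ for large $n$.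

**Step 12.3 (the image has area zero).** For $v\in W_k$ let $d_v=(E(f^\flat\circ F_v)+E(g^\flat\circ F_v))^{1/p}$. Then $\sum_{v\in W_k}d_v^p=\rho^{-k}(E(f^\flat)+E(g^\flat))$, and by Step 12.1 $H^\flat(K_v)$ lies in a square of side $Cd_v$, so $|H^\flat(K)|\le C\sum_{v\in W_k}d_v^2$. If $p\ge2$, Hölder's inequality bounds this by
$$C\,8^{k(1-2/p)}\rho^{-2k/p}=C(8^{p-2}\rho^{-2})^{k/p}\longrightarrow0$$
by (5.4). If $p<2$, it is at most $C(\sum_vd_v^p)^{2/p}\le C\rho^{-2k/p}\to0$, as $\rho>1$. So $\sigma^\flat$ is absolutely continuous, carried by a null set, and nonzero: a contradiction.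

## 13. A capacity estimate when $\rho\le1$

Now $\rho\le1$. By (5.4) $8^{p/2-1}<\rho\le1$, so $p<2$ and $0\le\log_8(1/\rho)<1-\frac p2$. Fix $\gamma>0$ with
$$\log_8(1/\rho)<\gamma<1-\tfrac p2=\tfrac1q .$$

**Step 13.1 (capacity estimate).** This replaces the oscillation bound. *If $v\in F$, $0\le v\le1$ and $v_K\le\frac12$, then $m(v=1)^\gamma\le C_\gamma E(v)$.* Put $\eta=8^{-\gamma}/\rho<1$ and choose $c_4>0$ with $C_3\sum_{k\ge0}(c_4\eta^k)^{1/p}<\frac12$. For a.e. $\omega$ with $v(\pi\omega)=1$, telescoping gives $\frac12\le C_3\sum_kE(v\circ F_{[\omega]_k})^{1/p}$, so for some $k$, $E(v\circ F_{[\omega]_k})>c_4\eta^k$, i.e.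
$$\Gamma_v([\omega]_k)>c_4\rho^k\eta^k=c_4\,m(K_{[\omega]_k})^\gamma .$$
The shortest such prefixes have pairwise disjoint cylinders, and their cells cover $\{v=1\}$ up to a null set. Since $\gamma<1$, $m(v=1)^\gamma\le\sum m(K_w)^\gamma\le c_4^{-1}\sum\Gamma_v([w])\le c_4^{-1}E(v)$.

**Step 13.2 (bumps on squares).** We insert bumps into (11.5). For $r>0$ and $Q=r(z+[0,1)^2)$, $z\in\mathbb Z^2$, let $Q^*$ be the concentric closed square of side $3r$ and $u_Q\in C_c^\infty(\mathbb R^2)$, $0\le u_Q\le1$, $u_Q=1$ on $Q$, $\operatorname{supp}u_Q\subset Q^*$, $|\nabla u_Q|\le C/r$. By (11.5), (11.3), Hölder's inequality and $1-\frac1q=\frac p2$,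
$$E(u_Q(H^\flat))\le Cr^{-p}\int_{Q^*}D\,dy\le Cr^{-p}(9r^2)^{p/2}\|D\|_{L^q(Q^*)}\le C\|D\|_{L^q(Q^*)}.\tag{13.1}$$

**Step 13.3 (case i: $H^\flat$ spreads out).** Suppose that for some sequence $r\to0$, $m(H^\flat\in Q^*)\le\frac12$ for all $Q$. Then the mean of $u_Q(H^\flat)$ is at most $\frac12$, and Step 13.1 with (13.1) gives $m(H^\flat\in Q)\le C\|D\|_{L^q(Q^*)}^{1/\gamma}$. As $1/\gamma>q$ and almost every point lies in at most nine of the $Q^*$,
$$1=\sum_Qm(H^\flat\in Q)\le C\Big(\sup_Q\|D\|_{L^q(Q^*)}\Big)^{1/\gamma-q}\cdot9\,\|D\|_{L^q}^q\longrightarrow0\qquad(r\to0),$$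
by absolute continuity of $\int D^q$. This is a contradiction.

**Step 13.4 (case ii: $H^\flat$ has an atom).** Otherwise, for all small $r$ some $Q_r$ has $m(H^\flat\in Q_r^*)>\frac12$. These closed squares pairwise intersect and their diameters tend to $0$. So points chosen in them converge to a point $y^*$, and $y^*\in Q_r^*$ for each $r$, since $Q_r^*$ is closed and meets all $Q_s^*$, $s\to0$. Hence $m(|H^\flat-y^*|\le5r)>\frac12$ for all small $r$, and $m(H^\flat=y^*)\ge\frac12$. Take smooth bumps $0\le u_r\le1$, $u_r=1$ on $B(y^*,r)$, supported in $B(y^*,2r)$, $|\nabla u_r|\le C/r$. As in (13.1), $E(u_r(H^\flat))\le C\|D\|_{L^q(B(y^*,2r))}\to0$, while $u_r(H^\flat)\to1_{\{H^\flat=y^*\}}$ in $L^p$. By Lemma 4.1 the indicator is in $F$ with energy zero, so by (a) it is a.e. constant, hence $1$. Thus $H^\flat=y^*$ a.e., contradicting (A) of Step 11.5.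

Both cases of $\rho$ being impossible, $\mu(Y)=0$, and Proposition 9.1 is proved. $\square$

## 14. The density of one energy with respect to another is constant

We prove Theorem B(i), and with it Theorem A. Let $\mathcal E$ be as in B(i). Section 1 applies to $\mathcal E$ and gives measures $\Gamma'_f([w])=\rho^{|w|}\mathcal E(f\circ F_w)$ with (1.2)–(1.5). Moreover $\Gamma'_f\le C\Gamma_f$, by checking cylinders, and $\Gamma'_{f\circ\Phi}(B)=\Gamma'_f(\Phi B)$.

**Step 14.1 (one reference measure).** We need a single $\nu$ dominating all energy measures. $F$ is separable: the adjoint $L^{p'}(m)\to F^*$ of the injection $F\to L^p(m)$ has separable range, and this range is dense because $F$ is reflexive and the injection has trivial kernel; so $F^*$, hence $F$, is separable. Choose $\{f_j\}\subset\mathcal C$ countable and dense in $F$, $\varepsilon_j>0$ with $\sum_j\varepsilon_jE(f_j)<\infty$, and $\nu=\sum_j\varepsilon_j\Gamma_{f_j}$. If $\nu(B)=0$, then (1.4) gives $\Gamma_f(B)^{1/p}\le E(f-f_j)^{1/p}$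 for all $j$, so $\Gamma_f(B)=0$. Let $k_f=d\Gamma_f/d\nu$ and $k_f'=d\Gamma_f'/d\nu\le Ck_f$; then $\sum_j\varepsilon_jk_{f_j}=1$ $\nu$-a.e.

**Step 14.2 (degeneracy removes the dependence on $f$).** *For $f,g\in\mathcal C$, $k'_fk_g=k'_gk_f$ $\nu$-a.e.* This is trivial where $k_f+k_g=0$. On $\{k_f+k_g>0\}$, $\nu$ and $\mu=\Gamma_f+\Gamma_g$ are mutually absolutely continuous. Let $\varphi_\omega,\varphi'_\omega$ be the functions (1.5) for $(f,g)$ with respect to $\mu$, for $\Gamma$ and for $\Gamma'$. Then $\varphi'_\omega\le C\varphi_\omega$, first on $\mathbb Q^2$, then by continuity. By Proposition 9.1 and $\varphi_\omega(e_1)+\varphi_\omega(e_2)=1$, the seminorm $\varphi_\omega^{1/p}$ has a.e. a one-dimensional kernel, on which $\varphi'_\omega$ vanishes too. So $\varphi_\omega=c_1|\ell|^p$ and $\varphi'_\omega=c_2|\ell|^p$ with one linear form $\ell$ (and $c_1,c_2$ depending on $\omega$), whence $\varphi'_\omega(e_1)\varphi_\omega(e_2)=\varphi'_\omega(e_2)\varphi_\omega(e_1)$. Multiply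 by $(k_f+k_g)^2$.

Put $\Theta=\sum_j\varepsilon_jk'_{f_j}$, with a Borel version with values in $[0,C]$. For $f\in\mathcal C$, $k'_f=\sum_j\varepsilon_jk'_fk_{f_j}=\sum_j\varepsilon_jk'_{f_j}k_f=\Theta k_f$, i.e.
$$\Gamma'_f=\Theta\,\Gamma_f\qquad(f\in\mathcal C).\tag{14.1}$$

**Step 14.3 (invariance of $\Theta$).** We show that the level sets are invariant sets. For $f\in\mathcal C$, $i\in S$, (1.2) for $\Gamma$ and $\Gamma'$ and (14.1) give $\int_B\Theta(i\omega)\,d\Gamma_{f\circ F_i}=\int_B\Theta\,d\Gamma_{f\circ F_i}$ for all Borel $B$, so $\Theta(i\omega)=\Theta(\omega)$ for $\Gamma_{f\circ F_i}$-a.e. $\omega$. Every $g\in\mathcal C$ is of the form $f\circ F_i$ with $f\in\mathcal C$. Indeed, let $\zeta(s)=\operatorname{dist}(s,2\mathbb Z)$ and, for $i=(a,b)$, $f(x,y)=g(\zeta(3x-a),\zeta(3y-b))$. On the cell with letter $(a',b')$ this reads $f\circ F_{(a',b')}=g\circ R_1^{a'-a}\circ R_2^{b'-b}$, since $\zeta(k+s)$ is $s$ or $1-s$ for $s\in[0,1]$ according as $k$ is even or odd. So $f$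 is defined and continuous on $K$, $f\in\mathcal C$ by gluing, and $f\circ F_i=g$. Therefore $\Theta(i\,\cdot)=\Theta$ $\Gamma_g$-a.e. for all $g\in\mathcal C$, hence for all $g\in F$ by density and (1.4). In the same way $\Gamma'_{f\circ\Phi}(B)=\Gamma'_f(\Phi B)$ and $\Gamma_{f\circ\Phi}(B)=\Gamma_f(\Phi B)$ give $\Theta\circ\Phi=\Theta$ $\Gamma_g$-a.e. for all $g\in F$. So the sets $A_t=\{\Theta>t\}$ are invariant.

**Step 14.4 ($\Theta$ is constant).** By Proposition 7.1, for each $t$ either $\Gamma_f(A_t)=0$ for all $f\in F$, or $\Gamma_f(A_t^c)=0$ for all $f\in F$. Let $c=\inf\{t\ge0:\Gamma_f(A_t)=0\ \forall f\in F\}\in[0,C]$. For $t>c$ we have $\Theta\le t$, and for $0\le t<c$ we have $\Theta>t$, $\Gamma_f$-a.e. for every $f\in F$. So $\Theta=c$ $\Gamma_f$-a.e. for all $f\in F$, and (14.1) gives $\mathcal E(f)=\Gamma'_f(\Sigma)=cE(f)$ for $f\in\mathcal C$. Since $\mathcal E^{1/p}$ and $E^{1/p}$ are $\|\cdot\|_F$-continuous seminorms and $\mathcal C$ is dense, $\mathcal E=cE$ on $F$.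 This proves Theorem B(i) and, by Section 2, Theorem A for every $p\in(1,\infty)$. $\blacksquare$

## 15. A linear derivative

It remains to prove Theorem B(ii). Let $V=\{f_j\}\subset\mathcal C$ be a countable $\mathbb Q$-vector space dense in $F$ (the $\mathbb Q$-span of a countable dense subset of $\mathcal C$), and let $\nu$, $k_f$ be as in Step 14.1 for this family.

**Step 15.1 (coordinates).** At almost every code we measure each $f\in V$ against one reference function. For $\nu$-a.e. $\omega$ let $j(\omega)$ be the first $j$ with $k_{f_j}(\omega)>0$; it exists since $\sum_j\varepsilon_jk_{f_j}=1$. For $f\in V$, on each set $\{j(\cdot)=j_0\}$ consider the function $\varphi_\omega$ of (1.5) attached to the pair $(f,f_{j_0})$, with densities with respect to $\nu$. On this set $\nu$ and $\Gamma_f+\Gamma_{f_{j_0}}$ are mutually absolutely continuous, and changing the reference measure multiplies $\varphi_\omega$ by a positive factor; so by Proposition 9.1 $\varphi_\omega^{1/p}$ has a nontrivial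 kernel. The kernel does not contain $(0,1)$, because $\varphi_\omega(0,1)=k_{f_{j(\omega)}}(\omega)>0$. So it is one-dimensional, and there is a unique $s_f(\omega)\in\mathbb R$ with $\varphi_\omega(1,-s_f)=0$. Adding kernel elements does not change a seminorm, so
$$\varphi_\omega(1,-r)=|s_f-r|^p\varphi_\omega(0,1)\qquad(r\in\mathbb R).\tag{15.1}$$
Taking $r=0,1$, $|s_f|$ and $|s_f-1|$ are measurable, and so is $s_f=\frac12(|s_f|^2-|s_f-1|^2+1)$.

**Step 15.2 (linearity).** For $f,g\in V$ the seminorm on $\mathbb R^3$ attached to $(f,g,f_{j(\omega)})$ vanishes at $(1,0,-s_f)$ and $(0,1,-s_g)$, hence at their sum $(1,1,-s_f-s_g)$. Its restriction to vectors $(a,a,b)$ is the seminorm of the pair $(f+g,f_{j(\omega)})$ at $(a,b)$ (for rational $a,b$, then by continuity). So $s_{f+g}=s_f+s_g$ a.e. Similarly $s_{af}=as_f$ for $a\in\mathbb Q$.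

**Step 15.3 (the derivative).** Put $\partial f=s_f\,k_{f_{j(\cdot)}}^{1/p}$ for $f\in V$. It is $\mathbb Q$-linear in $f$, and (15.1) with $r=0$ gives $|\partial f|^p=|s_f|^p\varphi_\omega(0,1)=\varphi_\omega(1,0)=k_f$, so $\int_B|\partial f|^pd\nu=\Gamma_f(B)$ for Borel $B$. In particular $\|\partial f\|_{L^p(\nu)}=E(f)^{1/p}$ on $V$. If $V\ni v_n\to f$ in $F$, then $(\partial v_n)$ is Cauchy in $L^p(\nu)$, and its limit depends only on $f$. This extends $\partial$ to a continuous map $F\to L^p(\nu)$, which is $\mathbb R$-linear by continuity, with $E(f)=\int|\partial f|^pd\nu$ for all $f\in F$. $\blacksquare$
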